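# Perfect matchings in 4-connected planar triangulations: double wheels attain the minimum

## Triangulations, links and double wheels

All graphs are finite, simple and drawn on the sphere. We write $u\sim v$ for "$u$ and $v$ are adjacent", $N(u)$ for the set of neighbors of $u$, and $\deg u=|N(u)|$. A *side* of a cycle is one of the two open discs that the cycle bounds. The *order* of a path is its number of vertices.

**Definition (triangulation).** A planar triangulation is a simple planar graph in which every face of a plane embedding is bounded by a triangle. By Euler's formula, a triangulation on $n\ge 3$ vertices has $3n-6$ edges and $2n-4$ faces. If $n\ge4$, every edge lies on exactly two faces, and their third vertices differ (otherwise one triangle would have a face on each side, and $n=3$).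

*Example.* The octahedron $K_{2,2,2}$ has $6$ vertices, $12$ edges and $8$ triangular faces. We name its vertices $\pm1,\pm2,\pm3$; two vertices are adjacent unless they are antipodal ($i$ and $-i$).

**Definition (link).** In a triangulation on at least four vertices, the neighbors of a vertex $u$, taken in rotation order around $u$, form a cycle, the *link* of $u$. The faces at $u$ are exactly the triangles formed by $u$ and an edge of its link.

*Example.* In the octahedron the link of $3$ is the 4-cycle $(1,2,-1,-2)$.

**Definition (4-connected, 4CT).** A graph is 4-connected if it has at least $5$ vertices and deleting at most three vertices never disconnects it. Its minimum degree is then at least $4$, since a vertex of degree at most $3$ would be cut off by its neighbors. A *4CT* is a 4-connected planar triangulation on at least $6$ vertices. (The bound $6$ excludes nothing: a triangulation on $5$ vertices has $9$ edges, so it is $K_5$ minus an edge and has vertices of degree $3$.)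

*Example.* The octahedron is a 4CT: after deleting three vertices (or fewer), at least three remain, and among any three of them at most one pair is antipodal, so the rest is connected. If we put a new vertex into a face of the octahedron and join it to the three corners, we get a triangulation that is not a 4CT, because the new vertex has degree $3$.

**Definition (facial triangle).** A triangle of a plane graph is *facial* if it bounds a face.

*Example.* In the last example, the triangle formed by the three corners is no longer facial: it has a vertex on each side.

**Definition (chordless and separating 4-cycles).** A 4-cycle is *chordless* if its two pairs of opposite vertices are non-adjacent, and *separating* if there are vertices on both of its sides. An edge joining two opposite vertices is a *diagonal*.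

*Example.* In the octahedron, $(1,2,-1,-2)$ is chordless, and it separates $3$ from $-3$. The 4-cycle $(1,2,3,-2)$ has the diagonal joining $1$ and $3$. The remaining vertices $-1$ and $-3$ are adjacent, so they lie on the same side, and this 4-cycle is not separating.

**Definition (perfect matchings).** A perfect matching (PM) of $G$ is a set of edges that covers every vertex exactly once. We write $\mathrm{pm}(G)$ for the number of PMs of $G$ and $\mathrm{pm}_e(G)$ for the number of those that contain the edge $e$. If $e=uv$, then $\mathrm{pm}_e(G)=\mathrm{pm}(G-\{u,v\})$. For every vertex $v$, $\mathrm{pm}(G)$ is the sum of $\mathrm{pm}_e(G)$ over the edges $e$ at $v$. The empty graph has one PM.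

*Example.* A path of even order has exactly one PM and a path of odd order has none. A cycle of even length has exactly two, and they are disjoint.

**Definition (double wheel).** For $n\ge6$, the double wheel $W_n$ is obtained from a cycle $C_{n-2}$ (the *rim*) by adding two non-adjacent vertices (the *hubs*), each joined to every vertex of the cycle.

*Example.* $W_6$ is the octahedron. In general, the rim has length at least $4$ and has no chords, and the hubs are non-adjacent, so every triangle of $W_n$ consists of a hub and a rim edge and is facial. By Fact 1 below, $W_n$ is a 4CT.

Let us count the PMs of $W_n$ for even $n$. The hubs must be matched to distinct rim vertices $p,q$, and the rim minus $\{p,q\}$, which consists of one or two paths, must split into paths of even order. There are $n-2$ choices for $p$. Then $q$ must be at odd distance from $p$ along the rim, which leaves $\frac{n-2}2$ choices. Hence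
$$\mathrm{pm}(W_n)=f(n):=\frac{(n-2)^2}{2}.$$
The same count shows that a spoke (a hub–rim edge) lies in exactly $\frac{n-2}{2}$ PMs.

We can now pose the question. It comes from Jan Goedgebeur, Jorik Jooken, Tibo Van den Eede and Carol T. Zamfirescu, "On the number of perfect matchings in planar graphs", arXiv:2606.22253 (2026), as a conjecture: for large orders, the double wheels have the minimum number of perfect matchings among all planar 4-connected triangulations. Precisely, is there an $N$ such that $\mathrm{pm}(G)\ge\mathrm{pm}(W_n)$ for every even $n\ge N$ and every planar 4-connected triangulation $G$ on $n$ vertices? The answer is yes, with $N=6$.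

**Theorem 1.** Let $n\ge6$ be even and let $G$ be a planar 4-connected triangulation on $n$ vertices. Then $\mathrm{pm}(G)\ge\frac{(n-2)^2}2=\mathrm{pm}(W_n)$, with equality if and only if $G\cong W_n$.

The proof uses one theorem that we do not prove.

**Theorem TY** (R. Thomas and X. Yu, *4-connected projective-planar graphs are Hamiltonian*, J. Combin. Theory Ser. B 62 (1994) 114–132). Deleting any two vertices from a 4-connected planar graph leaves a Hamiltonian graph.

Everything else is elementary. We also use two textbook facts: two paths in a closed disc whose ends lie on the boundary and alternate there must meet, and every nonempty outerplanar graph has a vertex of degree at most $2$.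

## Six and eight vertices by hand

Let $n=6$. The degrees of a 4CT are at least $4$ and sum to $2(3\cdot6-6)=24$, so $G$ is 4-regular on $6$ vertices. Its complement is then a perfect matching, so $G=K_{2,2,2}=W_6$, and $\mathrm{pm}(W_6)=8=f(6)$.

For $n=8$ we compare two examples, with a counting formula that returns in the proof. Suppose $r_1\sim r_2$ both have degree $4$, with
$$N(r_1)=\{r_2,a,b,x\},\qquad N(r_2)=\{r_1,a,b,y\},$$
where $a,b,x,y$ are distinct. Put $O=G-\{r_1,r_2\}$ and $P(X)=\mathrm{pm}(O-X)$, where we write $P(ab)$ for $P(\{a,b\})$. Sort the PMs by the partners of $r_1$ and $r_2$. Either $r_1r_2$ is used; or $r_1,r_2$ go to $a,b$ in one of two ways; or they go to $x,y$; or exactly one of them goes to $a$ or $b$, and the other to its private neighbor. Hence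
$$\mathrm{pm}(G)=P(\emptyset)+2P(ab)+P(xy)+P(ax)+P(ay)+P(bx)+P(by).\tag{1}$$

Now take the 4-cycle $(a,x,b,y)$ and put $r_1,r_2$ on one side of it, joined as above. On the other side put two adjacent vertices $r_3,r_4$, both joined to one opposite pair of the 4-cycle, each joined to one vertex of the other pair.

If $r_3,r_4$ are both joined to $a,b$, with $r_3\sim x$ and $r_4\sim y$, then $a,b$ are the hubs of $W_8$ with rim $x,r_1,r_2,y,r_4,r_3$. By hand, $P(\emptyset)=6$, $P(ab)=1$, $P(xy)=2$, and each of the four mixed terms is $2$. So (1) gives $6+2+2+8=18=f(8)$.

If $r_3,r_4$ are both joined to $x,y$, with $r_3\sim a$ and $r_4\sim b$, call the graph $S_8$. Here $a\not\sim b$ and $x\not\sim y$, so no triangle lies on the 4-cycle alone. The only adjacent pairs in $N(r_1)=\{r_2,a,b,x\}$ are $r_2a,r_2b,ax,bx$, which give faces, and the same holds at the other $r_i$. So all triangles are facial and $S_8$ is a 4CT by Fact 1 below. Using the edge $r_3r_4$ gives $2$ PMs of $O$. The pairs of partners $(x,b),(y,b),(a,x),(a,y)$ for $(r_3,r_4)$ give one each, and the other pairs give none. So $P(\emptyset)=6$. Further, $P(ab)=2$ (match $x,y$ to $r_3,r_4$ in either way), $P(xy)=1$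 (the path $a\,r_3\,r_4\,b$), and $P(ax)=P(ay)=P(bx)=P(by)=2$. The total is $6+4+1+8=19$. So $S_8$ beats the double wheel by only one.

## Triangles, 4-cycles and contractions in a 4CT

**Fact 1.** *A triangulation on at least $6$ vertices is 4-connected if and only if every triangle is facial.*

*Proof.* A side of a triangle that contains no vertex contains no edge either (the graph is simple), so it is a face. Hence a non-facial triangle has vertices on both sides and is a cut of size $3$. Conversely, let $X$ be an inclusion-minimal cut with $|X|\le3$. Every $u\in X$ has neighbors in every component of $G-X$. Choose two neighbors of $u$ in different components. Each of the two arcs of the link of $u$ between them must contain a vertex of $X$, since consecutive link vertices are adjacent. So $u$ has at least two neighbors in $X$. We call this the *link argument*. Thus $G[X]$ has minimum degree at least $2$, and $X$ is a triangle. If it were facial, then for $u\in X$ the other two vertices of $X$ would be consecutive on the link of $u$. The rest of the link would be a path in $G-X$, so $u$ would have neighbors in only one component, a contradiction. $\square$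

**Fact 2.** *In a 4CT two adjacent vertices have exactly two common neighbors, called the* apexes *of the edge. A 4CT contains no $K_4$.*

*Proof.* Each common neighbor gives a triangle at the edge, which is facial by Fact 1, and the edge lies on exactly two faces, with different third vertices. In a $K_4$ all four triangles would be facial. At each of its vertices, the three triangles would then close up a link of length $3$, so that vertex would have degree $3$, a contradiction. $\square$

*Example.* In $W_n$ the apexes of a rim edge are the two hubs. The apexes of a spoke at the rim vertex $y$ are the two rim neighbors of $y$.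

**Fact 3.** *Let $D$ be a 4-cycle in a 4CT. A side of $D$ contains no vertex if and only if it contains a diagonal of $D$. Hence $D$ is separating if and only if it is chordless, and then every vertex of $D$ has neighbors on both sides. If a side contains exactly one vertex $u$, then $N(u)=V(D)$ and $\deg u=4$.*

*Proof.* A side without vertices is divided into triangular faces, so it contains a diagonal. Conversely, suppose a side of $D=(d_1,d_2,d_3,d_4)$ contains the diagonal $d_1d_3$. The triangles $d_1d_2d_3$ and $d_1d_3d_4$ are facial. The part of the sphere beyond each of them contains the fourth vertex of $D$, so its face is the part inside the chosen side. Hence this side consists of two faces and the diagonal, and it contains no vertex. The equivalence follows, since any chord of $D$ lies in one of the sides. Let $D$ be separating. If some $d\in V(D)$ had no neighbor on a side, then the other three vertices of $D$ would separate the vertices on that side from $d$, a contradiction. If a side contains only $u$, then $N(u)\subseteq V(D)$, and $\deg u\ge4$. $\square$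

**Fact 4.** *In a 4CT the link $(a,x,b,y)$ of a vertex $v$ of degree $4$ is chordless.*

*Proof.* If, say, $x\sim y$, then the triangle $xvy$ is facial, so $x,y$ are consecutive on the link of $v$, which they are not. $\square$

**Fact 5.** *Let $yz$ be an edge of a 4CT $G$ with apexes $x,x_0$. If $\deg y,\deg z\ge5$ and $x,x_0$ have no common neighbor other than $y,z$, then $G-yz$ is 4-connected.*

*Proof.* Suppose $|X|\le3$ and $(G-yz)-X$ is disconnected. Since $G-X$ is connected, $y,z\notin X$, and $y,z$ lie in different components of $(G-yz)-X$. As $x$ and $x_0$ are adjacent to both $y$ and $z$, we get $x,x_0\in X$. The vertex $y$ has at least $4$ neighbors in $G-yz$, so its component contains another vertex. Therefore $X'=X\cup\{y\}$ is a cut of $G$. Hence $|X'|=4$ and $X=\{x,x_0,\gamma\}$. No smaller cut exists, so every vertex of $X'$ has neighbors in every component of $G-X'$, and the link argument of Fact 1 shows that $G[X']$ has minimum degree at least $2$. By Fact 2, $x\not\sim x_0$, since otherwise $x,x_0,y,z$ form a $K_4$. So $x$ and $x_0$ are both adjacent to $\gamma$. Since $y,z\notin X$, we have $\gamma\ne y,z$, a contradiction. $\square$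

**Fact 6.** *Let $yz$ be an edge of a 4CT with apexes $x,x_0$, and let $r\ne y,z$ be a common neighbor of $x,x_0$. Then $(x,u,x_0,r)$ is a chordless 4-cycle for some $u\in\{y,z\}$.*

*Proof.* By Fact 2, $x\not\sim x_0$, and $y,z$ have no common neighbors except $x,x_0$. Since $r\ne x,x_0$, it is non-adjacent to some $u\in\{y,z\}$. $\square$

**Fact 7.** *Suppose the ends of an edge $pq$ of a triangulation on at least $5$ vertices have exactly two common neighbors. Contracting $pq$, and deleting one edge from each of the two resulting parallel pairs, gives a simple triangulation. All faces not containing both $p$ and $q$ persist.*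

*Proof.* The two faces at $pq$ become digons, and deleting one edge of each merges it away. Any further parallel pair would come from a further common neighbor. $\square$

*Example.* For $n\ge7$, contracting a rim edge of $W_n$, whose ends have only the hubs in common, gives $W_{n-1}$.

**Fact 8.** *Let $E$ be a cycle in a triangulation and $\mathcal F$ a set of faces such that every edge of a face of $\mathcal F$ that is not in $E$ has both its faces in $\mathcal F$, and some edge of $E$ has exactly one of its faces in $\mathcal F$. Then $\mathcal F$ is the set of all faces on one side of $E$.*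

*Proof.* Two faces on the same side of $E$ are joined by a curve in that side that avoids vertices and crosses edges one at a time. These edges are not in $E$, so membership in $\mathcal F$ does not change along the curve. So $\mathcal F$ is a union of sides, and the special edge shows that it is exactly one of them. $\square$

## What one vertex sees, and the increment $2n-6$

A sensible first plan is to bound $\mathrm{pm}_e(G)$ from below for every edge and to add up at one vertex. A spoke of $W_n$ lies in exactly $\frac{n-2}2$ PMs, so the best bound one can hope for is $\mathrm{pm}_e(G)\ge\frac{n-2}2$. This is true, and it is Lemma 1(a) below. Summing at a vertex $v$ gives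
$$\mathrm{pm}(G)\ge\deg(v)\cdot\frac{n-2}{2}.$$
If some vertex has degree $n-2$, this is exactly $\frac{(n-2)^2}2$. But the plan stops there, because the maximum degree may be bounded.

Here is an example. For $k\ge2$ let $T_k$ have two poles $v,v'$ and $k$ rings $(c^j_1,c^j_2,c^j_3,c^j_4)$, $1\le j\le k$, each a 4-cycle. Join $v$ to all of ring $1$ and $v'$ to all of ring $k$, and join $c^{j+1}_i$ to $c^j_i$ and $c^j_{i+1}$ (lower indices mod $4$). The faces are the triangles formed by a pole and an edge of its ring, together with the triangles $c^j_ic^j_{i+1}c^{j+1}_i$ and $c^{j+1}_ic^{j+1}_{i+1}c^j_{i+1}$. There are no other triangles. Indeed, a single ring contains none. Two adjacent vertices $c^j_i,c^j_{i+1}$ have exactly one common neighbor in ring $j+1$ (if it exists), namely $c^{j+1}_i$. Two adjacent vertices $c^{j+1}_i,c^{j+1}_{i+1}$ have exactly one common neighbor in ring $j$, namely $c^j_{i+1}$. So $T_k$ is a 4CT by Fact 1. It has $n=4k+2$ vertices and maximum degree at most $6$. The plan yields at most $3(n-2)$ for $T_k$, which is smaller than $\frac{(n-2)^2}2$ as soon as $n>8$.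

To get a quadratic bound out of linear ones, we use induction. Note that
$$f(n)-f(n-2)=\frac{(n-2)^2-(n-4)^2}{2}=2n-6,$$
about four times the bound for one edge. So it suffices to find a local operation that replaces $G$ by a 4CT $G_1$ with two fewer vertices, such that the PMs of $G$ not accounted for by those of $G_1$ include the PMs through about four suitable edges. The difficulty is to keep the graph 4-connected. We need four different reductions, and an argument that one of them is always available.

## Every edge lies in at least $(n-2)/2$ perfect matchings

**Lemma 1.** Let $G$ be a 4CT with $n=2m+2$ even.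
(a) Every edge $uv$ lies in at least $m=\frac{n-2}2$ PMs.
(b) If $xyz$ is a facial triangle, $G-yz$ is 4-connected, and $x'\in N(x)\setminus\{y,z\}$, then at least $m$ PMs contain $xx'$ and avoid $yz$.

**Step 1: a Hamiltonian cycle with all other vertices on one side.** The purpose is to turn the count into one about chords of a polygon. In (b) put $u=x$, $v=x'$, $\phi=yz$; in (a) there is no $\phi$. By Theorem TY, applied to $G$ in (a) and to $G-yz$ in (b), there is a Hamiltonian cycle $C=v_0v_1\dots v_{2m-1}$ of $G-\{u,v\}$, and in (b) $\phi\notin E(C)$. Since $u\sim v$, both lie on one side of $C$, the *inner* side. The other side, the *outer* side, contains no vertex, so it is a $2m$-gon cut into triangles by edges of $G$, the *outer chords*. The edges of $G-\{u,v\}$ on the inner side are the *inner chords*. It is enough to find $m$ PMs of $G-\{u,v\}$ that avoid $\phi$, and then to add $uv$.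

In (b), $\phi$ is an inner chord. Indeed, the face $xyz$ has $x=u$ on its boundary, so it lies on the inner side, and $yz\notin E(C)$. Moreover $y,z$ have degree at least $5$ in $G$, because the 4-connected graph $G-yz$ has minimum degree at least $4$.

If $m=2$, then $n=6$ and $G$ is 4-regular, so only (a) occurs, and the two PMs of $C$ suffice. From now on $m\ge3$.

**Step 2: chords produce matchings.** Call a chord $v_iv_j$ odd or even according to the parity of $i-j$. Let $S\ne\emptyset$ be a set of pairwise disjoint chords such that all segments of $C$ left after deleting the ends of $S$ have even order. We call such an $S$ *admissible*. Each segment has exactly one PM along $C$, so there is exactly one PM $M_S$ of $C\cup S$ whose set of non-$C$ edges is $S$. Different $S$ give different PMs. For $S=\emptyset$ we have two PMs, those of $C$. For an odd chord $g=v_iv_j$ with $i<j$, the two segments have orders $j-i-1$ and $2m-(j-i)-1$, both even, so $\{g\}$ is admissible.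

**Step 3: counting odd outer chords, and the shortfall.** In a triangle $v_iv_jv_k$ with $i<j<k$ we have $(j-i)+(k-j)=k-i$, so it has $0$ or $2$ odd sides. There are $2m-2$ outer triangles. Let $\mu$ be the number with no odd side, and let $o$ be the number of odd outer chords. Every edge of $C$ is odd and lies on one outer triangle, and every outer chord lies on two. Hence $2m+2o=2(2m-2-\mu)$, that is,
$$o=m-2-\mu.\tag{2}$$
So $C$ and the odd outer chords alone give $2+o=m-\mu$ PMs, and we are short by $\mu$. This shortfall occurs. For $m=3$, a hexagon cut by the chords $v_1v_3,v_3v_5,v_5v_1$ has no odd chord and $\mu=1$. (The fan $v_0v_2,v_0v_3,v_0v_4$ has $o=1$ and $\mu=0$.) The missing matchings must use inner chords.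

**Step 4: ears supply inner chords.** An *ear* is an outer triangle $v_{t-1}v_tv_{t+1}$ (indices mod $2m$), with *tip* $v_t$ and *ear chord* $g_t=v_{t-1}v_{t+1}$, which is even. Since $2m\ge6$, the chord $g_t$ determines $t$. In the hexagon above with $\mu=1$ there are three ears, with tips $v_0,v_2,v_4$.

Consider the dual tree of the outer triangulation, whose nodes are the outer triangles and whose edges are the outer chords. Its maximum degree is at most $3$ and its leaves are the ears. The $\mu$ triangles without odd side have no side on $C$, so they have degree $3$. A tree on at least two nodes with maximum degree at most $3$ has two more leaves than nodes of degree $3$. So there are at least $\mu+2$ ears.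

A tip has two neighbors along $C$ and no outer chord, as its ear is the only outer triangle at it. By Fact 2, at most two tips are common neighbors of $u$ and $v$. Any other tip has at most one neighbor in $\{u,v\}$. Since its degree is at least $4$, it has at least one inner chord, and at least two if its degree is at least $5$. So we can take a set $\mathcal T$ of at least $\mu$ tips and choose for each $v_t\in\mathcal T$ an inner chord $h_t\ne\phi$ at $v_t$: if $v_t\in\{y,z\}$ in (b), then its degree is at least $5$ and there are two inner chords to choose from; otherwise $\phi$ is not at $v_t$. We write $t\in\mathcal T$ for $v_t\in\mathcal T$.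

**Step 5: one admissible set per tip.** We now assign to the tips in $\mathcal T$ distinct admissible sets, each with exactly one inner chord. An even inner chord alone is not admissible, but together with the ear chord crossing over its end it is; the two lie on different sides of $C$, so both are edges of the plane graph.

If $h_t=v_tv_s$ is even, let $S_t=\{h_t,g_t\}$. Since $s-t$ is even, $s\ne t\pm1$ and the two chords are disjoint. With $t<s<t+2m$, the remaining segments $v_{t+2},\dots,v_{s-1}$ and $v_{s+1},\dots,v_{t-2}$ have orders $s-t-2$ and $2m-(s-t)-2$, both even.

If $h_t$ is odd and not chosen by another tip of $\mathcal T$, let $S_t=\{h_t\}$.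

If $h_t=h_s=v_sv_t$ is odd with $s\ne t$ both in $\mathcal T$, assign $\{h_t\}$ to one of the two tips and $\{h_t,g_s,g_t\}$ to the other. Here $s-t$ is odd and $\not\equiv\pm1$, because $h_t$ is not an edge of $C$. So $s$ and $t$ have cyclic distance at least $3$, and the six ends $t-1,t,t+1,s-1,s,s+1$ are distinct. Taking $0<s-t<2m$, the remaining segments have orders $s-t-3$ and $2m-(s-t)-3$, both even.

**Step 6: the total.** The aim is to see that nothing is counted twice. Each assigned set contains exactly one inner chord, because the ear chords are outer. A two-element set determines $t$ through its outer chord $g_t$. One-element sets and three-element sets are determined by their inner chord, and each odd inner chord is used at most once in each of these two types. So the sets assigned to the tips are pairwise distinct. They differ from $\emptyset$ and from the sets $\{g\}$ with $g$ an odd outer chord. None of all these sets contains $\phi$, because each $h_t\ne\phi$ and $\phi$ is not outer. Since $\phi\notin E(C)$, none of the PMs contains $\phi$. By (2) we have at least $2+(m-2-\mu)+\mu=m$ PMs of $G-\{u,v\}$ avoiding $\phi$. $\square$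

In the next four sections $G$ is a 4CT with $n\ge8$ even.

## Removing two adjacent vertices of degree 4

**Lemma 2.** If $G$ has two adjacent vertices of degree $4$, there is a 4CT $G_1$ on $n-2$ vertices with $\mathrm{pm}(G)\ge\mathrm{pm}(G_1)+2n-6$. If equality holds and $G_1\cong W_{n-2}$, then $G\cong W_n$.

**Step 1: the local picture.** Let $r_1\sim r_2$ have degree $4$, with common neighbors $a,b$. Let $x$ be the fourth neighbor of $r_1$ and $y$ that of $r_2$. By Fact 2, $x\ne y$. The links are $(r_2,a,x,b)$ and $(r_1,a,y,b)$, so there are six faces at $r_1$ or $r_2$, namely $r_1r_2a$, $r_1r_2b$, $r_1ax$, $r_1bx$, $r_2ay$, $r_2by$. Their edges with an end in $\{r_1,r_2\}$ have both faces among the six. The other edges form the 4-cycle $D=(a,x,b,y)$, and $r_1ax$ is the only one of the six at $ax$. By Fact 8 the six faces form one side of $D$, which contains exactly the vertices $r_1,r_2$.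

Here $a\not\sim b$, since otherwise $a,b,r_1,r_2$ form a $K_4$. Also $x\not\sim y$: an edge $xy$ could not lie on the side containing $r_1,r_2$, by Fact 3, so it would lie on the other side, which would contain no vertex, and $n=6$.

**Step 2: one of two candidates is a 4CT.** Let $O=G-\{r_1,r_2\}$ and $P(X)=\mathrm{pm}(O-X)$. Let $G_{ab}=O+ab$ and $G_{xy}=O+xy$, with the new edge drawn in the quadrilateral face $D$ of $O$. These are triangulations on $n-2\ge6$ vertices. A triangle of $O$ is a triangle of $G$ avoiding $r_1,r_2$; it is facial, and its face persists. A triangle through the new edge whose third vertex is on $D$ is facial. So by Fact 1, $G_{ab}$ is a 4CT unless $a,b$ have a common neighbor $c\ne x,y,r_1,r_2$, and $G_{xy}$ is a 4CT unless $x,y$ have a common neighbor $c'\ne a,b,r_1,r_2$.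

Suppose both fail. The paths $a\,c\,b$ and $x\,c'\,y$ lie in the closed side of $D$ not containing $r_1,r_2$, and their ends alternate on $D$. So they meet, which forces $c=c'$, and $c\sim a,x,b,y$. The triangles $cax,cxb,cby,cya$ are facial. The edges from $c$ divide this side of $D$ into four regions bounded by these triangles, and beyond each triangle there are further vertices of $D$, so the four regions are the faces. Then there are no other vertices and $n=7$, a contradiction.

**Step 3: the gain if $G_{xy}$ is a 4CT.** Take $G_1=G_{xy}$. Sorting by the use of the new edge, $\mathrm{pm}(G_{xy})=P(\emptyset)+P(xy)$. Since $G_{xy}-\{a,x\}=O-\{a,x\}$, Lemma 1 gives $P(ax)=\mathrm{pm}_{ax}(G_{xy})\ge\frac{n-4}2$, and likewise for $ay,bx,by$. By Theorem TY, $G_{xy}-\{a,b\}$ has a Hamiltonian cycle. Its length $n-4\ge4$ is even, and one of its two disjoint PMs avoids $xy$. So $P(ab)\ge1$. With (1),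
$$\mathrm{pm}(G)-\mathrm{pm}(G_{xy})=2P(ab)+P(ax)+P(ay)+P(bx)+P(by)\ge2+2(n-4)=2n-6.$$

**Step 4: equality in this case.** Suppose equality holds and $G_{xy}\cong W_{n-2}$. Then $P(ab)=1$. The apexes of $xy$ in $G_{xy}$ are $a,b$.

If $xy$ is a rim edge, then $a,b$ are the hubs, and $G$ arises by replacing the rim edge $xy$ by the path $x\,r_1\,r_2\,y$, with $r_1,r_2$ joined to both hubs. So $G\cong W_n$. For $n=8$, $G_{xy}$ is the octahedron and the apexes of any edge are antipodal, so we may call $a,b$ the hubs, and $xy$ is a rim edge.

Otherwise $n\ge10$ and $xy$ is a spoke. By the symmetry exchanging $(x,r_1)$ with $(y,r_2)$, let $x$ be a hub and $y$ a rim vertex. Then $a,b$ are the rim neighbors of $y$. In $O-\{a,b\}$, where the edge $xy$ is absent, $y$ is adjacent only to the other hub, so these two are matched. The hub $x$ is joined to all vertices of the remaining rim path, which has $(n-4)-3=n-7$ vertices, an odd number. The partner of $x$ must be in an odd position on this path, so $P(ab)=\frac{n-6}2\ge2$, a contradiction.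

**Step 5: the gain if $G_{xy}$ is not a 4CT.** Then $G_{ab}$ is, and we take $G_1=G_{ab}$. Now $\mathrm{pm}(G_{ab})=P(\emptyset)+P(ab)$. As in Step 3, $P(ab)=\mathrm{pm}_{ab}(G_{ab})\ge\frac{n-4}2$, the four mixed terms are at least $\frac{n-4}2$, and $P(xy)\ge1$, from a Hamiltonian cycle of $G_{ab}-\{x,y\}$. So
$$\mathrm{pm}(G)-\mathrm{pm}(G_{ab})=P(ab)+P(xy)+P(ax)+P(ay)+P(bx)+P(by)\ge\frac{5(n-4)}2+1>2n-6,$$
where the last inequality is equivalent to $n>6$. $\square$

## Contracting two opposite spokes at a vertex of degree 4

If a vertex $v$ of degree $4$ has link $(a,x,b,y)$, the natural way to lose two vertices is to contract $\{x,v,y\}$ to one vertex.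

**Lemma 3.** Let $v$ have degree $4$ and link $(a,x,b,y)$. Suppose that

(i) $x,y$ have no common neighbors other than $v,a,b$;

(ii) there is no path $x\,p\,q\,y$ in $G-\{v,a,b\}$.

Then contracting $\{x,v,y\}$ to a vertex $w$ gives a 4CT $G_1$ on $n-2$ vertices, and $\mathrm{pm}(G)\ge\mathrm{pm}(G_1)+2n-6$. If $G$ has no two adjacent vertices of degree $4$, then $G_1\not\cong W_{n-2}$.

**Step 1: $G_1$ is a simple triangulation.** By Fact 4, $x\not\sim y$. Contract $vx$; the ends have exactly the common neighbors $a,b$. Then contract the edge from the new vertex to $y$; by (i) the ends again have exactly $a,b$ in common. By Fact 7, $G_1$ is a simple triangulation. A face of $G$ not containing $v$ does not contain both $x$ and $y$, so it persists through both contractions.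

**Step 2: $G_1$ is 4-connected.** We show that every triangle is facial. A triangle of $G_1$ avoiding $w$ is a triangle of $G$ avoiding $v,x,y$; it is facial in $G$ and its face persists. Let $wpq$ be a triangle. Since $a,b$ are adjacent to $x$ and $y$, we have $p,q\in N(x)\cup N(y)$. If some $z\in\{x,y\}$ is adjacent to both $p$ and $q$, then $zpq$ is a facial triangle of $G$ not containing $v$, so $wpq$ is facial. Otherwise, up to symmetry, $p\sim x$, $p\not\sim y$, $q\sim y$, $q\not\sim x$. Then $p,q\notin\{v,a,b\}$, and the path $x\,p\,q\,y$ contradicts (ii). As $n-2\ge6$, $G_1$ is a 4CT by Fact 1.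

**Step 3: the gain.** Let $R=G-\{x,v,y\}=G_1-w$. A PM containing $vx$ or $vy$ consists of that edge, an edge from the other one of $x,y$ to some $z\in V(R)$, and a PM of $R-z$. By (i) only $z=a$ and $z=b$ are adjacent to both $x$ and $y$. Hence
$$\mathrm{pm}_{vx}(G)+\mathrm{pm}_{vy}(G)=\sum_{z\in V(R)}|N(z)\cap\{x,y\}|\,\mathrm{pm}(R-z)=\mathrm{pm}(G_1)+\mathrm{pm}_{wa}(G_1)+\mathrm{pm}_{wb}(G_1).$$
Add $\mathrm{pm}_{va}(G)+\mathrm{pm}_{vb}(G)$ and apply Lemma 1 to two edges of $G_1$ and two edges of $G$:
$$\mathrm{pm}(G)\ge\mathrm{pm}(G_1)+2\cdot\frac{n-4}2+2\cdot\frac{n-2}2=\mathrm{pm}(G_1)+2n-6.$$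

**Step 4: $G_1$ is not a double wheel.** This will give strictness. By (i), the vertices other than $x,v,y,a,b$ keep their degrees and mutual adjacencies. Suppose $G_1\cong W_{n-2}$. We find two adjacent vertices outside $\{w,a,b\}$ that have degree $4$ in $W_{n-2}$; they are then adjacent vertices of degree $4$ in $G$. Recall that $a,b\in N(w)$. For $n=8$, take in the octahedron the antipode of $w$, which is neither $a$ nor $b$, and any other remaining vertex. For $n\ge10$ the rim has length $n-4\ge6$, and rim vertices have degree $4$. If $w$ is a rim vertex, the deleted rim vertices are among $w$ and its two rim neighbors. If $w$ is a hub, exactly the two rim vertices $a,b$ are deleted. In both cases two adjacent rim vertices remain. $\square$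

**Where this stops working.** Condition (ii) can fail for both choices of the opposite pair. In $T_2$ ($n=10$) write $1,2,3,4$ for ring $1$, $c_1,\dots,c_4$ for ring $2$ (so $c_i\sim i,i+1$), and $v,v'$ for the poles. Let $a=1$, $x=2$, $b=3$, $y=4$. Since $2\sim c_2\sim c_3\sim4$, condition (ii) fails. After contracting $\{2,v,4\}$, the vertex $3$, whose neighbors were $v,2,4,c_2,c_3$, has degree $3$, so the result is not 4-connected. By the rotational symmetry the pair $\{1,3\}$ fails too, and so does the other pole, which is equivalent. Besides, $T_2$ has no adjacent vertices of degree $4$, so Lemma 2 does not apply either. And a 4CT need not have a vertex of degree $4$ at all. We need a third way of losing two vertices.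

## Contracting a facial triangle

**Lemma 4.** Let $\Delta=xyz$ be a facial triangle such that

(i) every chordless 4-cycle containing exactly two vertices of $\Delta$ is the link of the third vertex of $\Delta$;

(ii) $G-yz$ is 4-connected.

Then contracting $\Delta$ to $w$ gives a 4CT $G_1$ on $n-2$ vertices, and $\mathrm{pm}(G)\ge\mathrm{pm}(G_1)+\frac{5n-16}2>\mathrm{pm}(G_1)+2n-6$.

**Step 1: $G_1$ is a 4CT.** By Fact 2 no vertex is adjacent to all of $\Delta$. So the three edges of $\Delta$ have three distinct apexes outside $\Delta$ (the *outer apexes*), and these are the only vertices outside $\Delta$ with two neighbors in $\Delta$. Contract $xy$, whose ends have two common neighbors, $z$ and the outer apex of $xy$. Then contract the edge from the new vertex to $z$; the common neighbors are the other two outer apexes. By Fact 7, $G_1$ is a simple triangulation, and faces with at most one vertex in $\Delta$ persist.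

A triangle of $G_1$ avoiding $w$ is a triangle of $G$ avoiding $\Delta$; it is facial and persists. Let $wpq$ be a triangle of $G_1$. If some $u\in\Delta$ is adjacent to both $p$ and $q$, then $upq$ is facial in $G$ with one vertex in $\Delta$, so $wpq$ is facial. Otherwise there are $u_1\ne u_2$ in $\Delta$ with $p\sim u_1$, $q\sim u_2$, $p\not\sim u_2$, $q\not\sim u_1$, and $(u_1,p,q,u_2)$ is a chordless 4-cycle with exactly two vertices in $\Delta$. By (i) it is the link of the third vertex $u_3$ of $\Delta$. So $u_3\sim p,q$, a contradiction. By Fact 1, $G_1$ is a 4CT.

**Step 2: the gain.** Let $R=G-\Delta$. A PM contains at most one edge of $\Delta$. If it contains one, the third vertex of $\Delta$ is matched to some $s\in V(R)$. So the number of these PMs is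
$$\sum_{s\in V(R)}|N(s)\cap\Delta|\,\mathrm{pm}(R-s)=\mathrm{pm}(G_1)+\sum_{p\text{ outer apex}}\mathrm{pm}_{wp}(G_1)\ge\mathrm{pm}(G_1)+\frac{3(n-4)}2,$$
by Lemma 1(a) in $G_1$. A PM contains no edge of $\Delta$ exactly if it contains $xx'$ for some $x'\in N(x)\setminus\{y,z\}$ and avoids $yz$. By Lemma 1(b) there are at least $(\deg x-2)\frac{n-2}2\ge n-2$ such PMs. The sum is $\mathrm{pm}(G_1)+\frac{3n-12+2n-4}2=\mathrm{pm}(G_1)+\frac{5n-16}2$, and $\frac{5n-16}2>\frac{4n-12}2$ since $n>4$. $\square$

*Example.* Lemma 4 applies to $T_2$ with $\Delta=\{v,1,2\}$, where $v$ plays the role of $x$ and the edge joining $1$ and $2$ plays that of $yz$. For (ii): this edge has apexes $v$ and $c_1$, whose only common neighbors are $1,2$, and $\deg1=\deg2=5$; use Fact 5. For (i): a chordless 4-cycle through $1,2$ avoiding $v$ has the form $(1,2,g,h)$. The candidates for $g\sim2$ with $g\not\sim1$ are $3$ and $c_2$. The common neighbors of $1$ and $c_2$ are $2$ and $c_1$, and $h=c_1$ is adjacent to $2$, so $g=c_2$ is impossible. The common neighbors of $1$ and $3$ are $v,2,4$, so $g=3$ forces $h=4$, and the cycle is the link of $v$. A chordless 4-cycle $(v,1,g,h)$ avoiding $2$ needs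 $h\sim v$, $h\not\sim1$, so $h=3$. Then $g$ is a common neighbor of $1,3$ other than $v,2$, so $g=4\sim v$, a contradiction. The pair $v,2$ is symmetric.

## A four-vertex gadget inside a 4-cycle

One configuration escapes all three reductions below. For it we do not find a single graph $G_1$ but two.

**Lemma 5.** Let $Q=(y,b,s,q)$ be a chordless 4-cycle of $G$, one side of which contains exactly the vertices $a,x,v,p$, with $N(v)=\{a,x,b,y\}$, $N(p)=\{a,x,s,q\}$, $N(a)=\{x,v,y,q,p\}$, $N(x)=\{a,v,b,s,p\}$. Then $n\ge10$ and $\mathrm{pm}(G)\ge2\min\mathrm{pm}(G')$, the minimum over 4CTs $G'$ on $n-2$ vertices.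

**Step 1: expanding over the gadget.** By Fact 3 the other side of $Q$ contains a vertex, so $n\ge9$, and $n\ge10$ as $n$ is even. Let $O=G-\{a,x,v,p\}$ and $P(X)=\mathrm{pm}(O-X)$. The edges among $a,x,v,p$ are all pairs except $vp$. The neighbors in this set are $\{a,v\}$ for $y$, $\{x,v\}$ for $b$, $\{x,p\}$ for $s$, and $\{a,p\}$ for $q$. For $X\subseteq V(Q)$, we count the ways to match $X$ into $\{a,x,v,p\}$ and the rest of this set within itself; the rest must never be $\{v,p\}$.

- $X=\emptyset$: $\{av,xp\}$, $\{ap,xv\}$; this gives $2$.
- $X=\{y,b\}$: $(y,b)\to(a,v),(v,x)$; this gives $2$.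
- $X=\{s,q\}$: $(s,q)\to(x,p),(p,a)$; this gives $2$.
- $X=\{b,s\}$: $(b,s)\to(x,p),(v,x),(v,p)$; this gives $3$.
- $X=\{y,q\}$: $(y,q)\to(a,p),(v,a),(v,p)$; this gives $3$.
- $X=\{y,s\}$: $(y,s)\to(a,p),(v,x),(v,p)$; this gives $3$.
- $X=\{b,q\}$: $(b,q)\to(x,p),(v,a),(v,p)$; this gives $3$.

Sets $X$ of odd size leave an odd number of gadget vertices and contribute nothing. Dropping the contribution of $X=V(Q)$ and lowering two coefficients from $3$ to $2$,
$$\mathrm{pm}(G)\ge2\big[P(\emptyset)+P(yb)+P(bs)+P(sq)+P(qy)\big]+3P(ys)+3P(bq).\tag{3}$$

**Step 2: two smaller 4CTs whose counts add up to this.** Let $G^{ys}$ be obtained from $O$ by placing in the face $Q$ two adjacent vertices $r_1,r_2$, both adjacent to $y$ and $s$, with also $r_1\sim b$ and $r_2\sim q$. Let $G^{bq}$ be defined similarly with the roles of the pairs $\{y,s\}$ and $\{b,q\}$ interchanged. They are triangulations on $n-2\ge8$ vertices. We check that they are 4CTs. Since $Q$ is chordless, the only triangles through $r_1$ or $r_2$ are the faces at $r_1,r_2$. Any other triangle is a triangle of $G$ avoiding $a,x,v,p$, so it is facial in $G$. Its face is not on the gadget side of $Q$: a face there without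 a vertex of $\{a,x,v,p\}$ would have three vertices on $Q$, and $Q$ would have a chord. So the face persists, and Fact 1 applies.

By (1), with the pair $y,s$ in the role of $a,b$ and $b,q$ in the role of $x,y$,
$$\mathrm{pm}(G^{ys})=P(\emptyset)+2P(ys)+P(bq)+P(yb)+P(bs)+P(sq)+P(qy),$$
and $\mathrm{pm}(G^{bq})$ is the same with $2P(bq)+P(ys)$ in place of $2P(ys)+P(bq)$. The sum of the two is the right side of (3). Hence $\mathrm{pm}(G)\ge\mathrm{pm}(G^{ys})+\mathrm{pm}(G^{bq})$. $\square$

## The induction, assuming a reduction always exists

We prove Theorem 1 by induction on even $n$. The case $n=6$ was done by hand. Let $n\ge8$, assume the theorem for $n-2$, and recall $f(n)=f(n-2)+2n-6$.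

If Lemma 2, 3 or 4 applies, then $\mathrm{pm}(G)\ge f(n-2)+2n-6=f(n)$. For Lemma 4 the inequality is strict. For Lemma 3 it is strict if $G$ has no two adjacent vertices of degree $4$, because then $G_1\not\cong W_{n-2}$ and $\mathrm{pm}(G_1)>f(n-2)$. If Lemma 2 applies and $\mathrm{pm}(G)=f(n)$, then $\mathrm{pm}(G_1)=f(n-2)$, so $G_1\cong W_{n-2}$, and equality holds in Lemma 2, so $G\cong W_n$. If Lemma 5 applies, then $n\ge10$ and $\mathrm{pm}(G)\ge2f(n-2)=(n-4)^2>\frac{(n-2)^2}2$, because $2(n-4)^2-(n-2)^2=n^2-12n+28$ equals $8$ at $n=10$ and increases from there on.

So it suffices to show that one of Lemmas 2–5 applies, with Lemma 3 used only when $G$ has no adjacent vertices of degree $4$. Assume that Lemma 2 does not apply. From here to the end: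

**Standing assumption.** No two vertices of degree $4$ are adjacent.

## Triangulations without a chordless 4-cycle

Suppose that $G$ has no chordless 4-cycle. By Fact 4 there is no vertex of degree $4$. Take any face $\Delta=xyz$. Condition (i) of Lemma 4 is vacuous. Let $x_0$ be the other apex of $yz$. By Fact 6, $x$ and $x_0$ have no common neighbor other than $y,z$. All degrees are at least $5$, so $G-yz$ is 4-connected by Fact 5, and Lemma 4 applies.

## A smallest side of a separating 4-cycle

Now suppose that a chordless 4-cycle exists. It is separating by Fact 3, and since $n-4\ge4$ it has a side containing at least $2$ vertices. Among all pairs (separating 4-cycle, side containing at least $2$ vertices) choose $(Q,I)$ with $|I|$ minimum, where $I$ is the vertex set of the side. Let $B=V(Q)\cup I$, and let $\mathrm{ext}\ne\emptyset$ be the set of vertices on the other side. Note that $Q$ is chordless, and vertices of $I$ have all their neighbors in $B$.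

**Insides.** This step defines what minimality controls. Let $D\ne Q$ be a 4-cycle with $V(D)\subseteq B$. An edge between two vertices of $Q$ is an edge of $Q$, and every other edge within $B$ has an end in $I$. So $D$ lies in the closed disc bounded by $Q$ on the side of $I$. Also $D$ contains a vertex of $I$, for otherwise $V(D)=V(Q)$ and $D=Q$. The open side of $Q$ containing $\mathrm{ext}$ is connected and disjoint from $D$, so it lies in one side of $D$. Let $\mathrm{inside}(D)$ be the set of vertices on the *other* side of $D$. A vertex of $Q$ not on $D$ has a neighbor in $\mathrm{ext}$ by Fact 3, joined to it by an edge in the open $\mathrm{ext}$ side, so it is not in $\mathrm{inside}(D)$. Hence $\mathrm{inside}(D)\subsetneq I$, proper because $D$ contains a vertex of $I$.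

**Claim 1.** *For every 4-cycle $D\ne Q$ with $V(D)\subseteq B$ we have $|\mathrm{inside}(D)|\le1$. If $D$ is chordless, then $\mathrm{inside}(D)=\{u\}$ with $u\in I$, $\deg u=4$, $N(u)=V(D)$.*

*Proof.* If $|\mathrm{inside}(D)|\ge2$, then $D$ is separating, as $\mathrm{ext}$ is on its other side, and $D$ with this side contradicts the minimality of $|I|$. If $D$ is chordless, it is separating, so $\mathrm{inside}(D)\ne\emptyset$, and Fact 3 gives the rest. $\square$

**Claim 2.** *No $z\in I$ is adjacent to two opposite vertices of $Q$. Hence $z$ has at most two neighbors on $Q$, and if two, they are adjacent.*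

*Proof.* Suppose $z\in I$ is adjacent to $q_1,q_3$, where $Q=(q_1,q_2,q_3,q_4)$. Let $D_1=(q_1,z,q_3,q_2)$ and $D_2=(q_1,z,q_3,q_4)$. The path $q_1\,z\,q_3$ splits the disc of $Q$ on the side of $I$, so $I=\{z\}\cup\mathrm{inside}(D_1)\cup\mathrm{inside}(D_2)$. We count the edges at $z$ in each part.

If $\mathrm{inside}(D_i)=\emptyset$, that side of $D_i$ contains a diagonal (Fact 3). Since $q_1\not\sim q_3$, it is the diagonal from $z$ to $q_2$ or $q_4$, and it is the only edge at $z$ there. If $\mathrm{inside}(D_i)=\{u\}$, then $D_i$ is separating, hence chordless, and $u$ has degree $4$ with $N(u)=V(D_i)$. So $zu$ is the only edge at $z$ there. By Claim 1 there are no other possibilities. So $\deg z=2+1+1=4$. As $|I|\ge2$, some $\mathrm{inside}(D_i)$ is $\{u\}$ with $u\sim z$, and both $u$ and $z$ have degree $4$, contradicting the standing assumption. The second sentence follows, since three vertices of $Q$ include an opposite pair. $\square$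

## No vertex of degree 4 in the smallest side

Suppose that $I$ has no vertex of degree $4$. By Claim 1, no chordless 4-cycle $D\ne Q$ has $V(D)\subseteq B$.

**Finding the triangle.** We look for a vertex of $I$ whose neighbors are all in $I$. By Claim 2, every vertex of $I$ has at least $5-2=3$ neighbors in $I$. So $G[I]$ has minimum degree at least $3$ and is not outerplanar. The set $Q\cup\mathrm{ext}$ lies in one face of $G[I]$, since $Q$ together with its open $\mathrm{ext}$ side is connected and disjoint from $G[I]$. As $G[I]$ is not outerplanar, some $z\in I$ is not on the boundary of this face. An edge from $z$ to $Q$ would put $z$ on that boundary, so $N(z)\subseteq I$. Let $\Delta=zy_1y_2$ be a face at $z$; all its vertices are in $I$.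

**Checking Lemma 4.** In a 4-cycle containing exactly two vertices of $\Delta$, each other vertex is adjacent to one of these two. So this 4-cycle lies in $B$, it is not $Q$, and hence it is not chordless. So (i) holds vacuously. For (ii), let $z_0$ be the other apex of $y_1y_2$; $z_0\in B$ as $z_0\sim y_1\in I$. If $r\ne y_1,y_2$ were a common neighbor of $z,z_0$, then $r\in N(z)\subseteq I$, and Fact 6 would give a chordless 4-cycle $(z,u,z_0,r)$ with vertices in $B$ and containing $z\in I$, a contradiction. Since $\deg y_1,\deg y_2\ge5$, $G-y_1y_2$ is 4-connected by Fact 5. So Lemma 4 applies, with $z$ in the role of $x$ and $y_1y_2$ in that of $yz$.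

## Around a vertex of degree 4 in the smallest side

Now suppose that $I$ has vertices of degree $4$. Let $v\in I$ have degree $4$ and link $(a,x,b,y)$; the link is contained in $B$. All claims below may also be used with the link relabeled by a symmetry of the 4-cycle.

**Claim 3.** *$x,y$ have no common neighbor other than $v,a,b$, and $a,b$ have none other than $v,x,y$.*

*Proof.* This gives condition (i) of Lemma 3 for free. Suppose $c\notin\{v,a,b\}$ and $c\sim x,y$. If $c\in B$, consider $D'=(x,v,y,c)$. It lies in $B$, it is chordless ($x\not\sim y$ by Fact 4, and $c\notin N(v)$), and $D'\ne Q$ as $v\in I$. By the rotation at $v$, the vertices $a$ and $b$ lie on different sides of $D'$. So one of them is in $\mathrm{inside}(D')$, and by Claim 1 it has degree $4$. It is adjacent to $v$, which contradicts the standing assumption. If $c\notin B$, then $x,y$ have a neighbor in $\mathrm{ext}$, so $x,y\in V(Q)$. They are non-adjacent, hence opposite on $Q$, and $v$ contradicts Claim 2. The second statement follows by relabeling. $\square$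

**Claim 4.** *Link vertices of $v$ have degree at least $5$. For the link edge $ax$, let $p\ne v$ be its other apex. Then $p\notin\{v,a,x,b,y\}$, $p\not\sim v,b,y$, and $G-ax$ is 4-connected.*

*Proof.* The first statement is the standing assumption. As $a\not\sim b$ and $x\not\sim y$, we have $p\notin\{b,y\}$. Since $p\sim a$, Claim 3 gives $p\not\sim b$; since $p\sim x$, it gives $p\not\sim y$. As $p\notin N(v)$, $v\not\sim p$. So the apexes $v,p$ of $ax$ have only $a,x$ as common neighbors, and Fact 5 applies. $\square$

**Claim 5.** *A chordless 4-cycle $D$ containing exactly two vertices of $\{v,a,x\}$ contains $a$ and $x$.*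

*Proof.* Suppose $D$ contains $v,a$ and not $x$. As $D$ is chordless and $v\sim a$, these are consecutive on $D$, so $D=(v,a,g,h)$ with $h\in\{b,y\}$. If $h=y$, then $ay$ is a chord of $D$. If $h=b$, then $g\sim a,b$ and $g\ne v,x$, so $g=y$ by Claim 3, and $vy$ is a chord. Both are contradictions. The pair $v,x$ is handled by the relabeling $a\leftrightarrow x$, $b\leftrightarrow y$. $\square$

**Claim 6.** *If $a,x\in I$, then any chordless 4-cycle $D$ with $a,x\in V(D)$, $v\notin V(D)$ and $D\ne\mathrm{link}(v)$ equals $\mathrm{link}(p)$, with $\deg p=4$ and $p\in I$.*

*Proof.* Each vertex of $D$ is $a$, $x$, or a neighbor of one of them, so $V(D)\subseteq B$, and $D\ne Q$. By Claim 1, $\mathrm{inside}(D)=\{u\}$ with $u\in I$, $\deg u=4$, $N(u)=V(D)$. Since $D$ is chordless, it is the only 4-cycle on $V(D)$, so $D=\mathrm{link}(u)$. As $u\sim a,x$, Fact 2 gives $u\in\{v,p\}$, and $u\ne v$ because $D\ne\mathrm{link}(v)$. So $u=p$. $\square$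

**Claim 7.** *If $a,x\in I$, then either Lemma 4 applies to $\Delta=\{v,a,x\}$, or $p\in I$ and $\deg p=4$.*

*Proof.* Let $v$ play the role of $x$ in Lemma 4 and $ax$ that of $yz$. Condition (ii) is Claim 4. For condition (i), a chordless 4-cycle with exactly two vertices in $\Delta$ contains $a,x$ and not $v$ by Claim 5. If each such cycle is $\mathrm{link}(v)$, then (i) holds. If not, Claim 6 gives the second alternative. $\square$

If Lemma 4 applies, we are done. **Assume from now on** that, for every degree-4 vertex $v\in I$ and every link edge of $v$ with both ends in $I$, the second alternative holds. In this situation, for $a,x\in I$, write $\mathrm{link}(p)=(a,x,s,q)$, so $x\sim s\sim q\sim a$. Since $p\in I$, $s,q\in B$. By Claim 4, $p\not\sim v,b,y$, so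
$$\{s,q\}\cap\{v,b,y\}=\emptyset.\tag{4}$$
By Claim 3, and since $s\sim x$ and $q\sim a$,
$$s\not\sim y,\qquad q\not\sim b.\tag{5}$$

**Claim 8.** *Let $a,x\in I$, with $p,s,q$ as above. If moreover $q\sim y$ and $s\sim b$, then $Q=(y,b,s,q)$ and Lemma 5 applies.*

*Proof.* The triangles $xbs$ and $ayq$ are facial. Together with $vax,vxb,vby,vya$ and $pax,pxs,psq,pqa$ we get ten faces. The five of them at $a$ close up the link $(x,v,y,q,p)$, and the five at $x$ close up the link $(a,v,b,s,p)$. So the ten faces include all faces at $a,x,v,p$, and every edge with an end in $\{a,x,v,p\}$ has both its faces among the ten. The remaining edges of the ten faces are those of the 4-cycle $E=(y,b,s,q)$, and $vby$ is the only one of the ten at $yb$. By Fact 8 the ten faces form exactly one side of $E$. The vertices on this side are exactly $a,x,v,p$, and all four belong to $I$. Moreover $V(E)\subseteq N(v)\cup N(p)\subseteq B$. So $\mathrm{ext}$ lies on the other side of $E$. If $E\ne Q$, then $\mathrm{inside}(E)=\{a,x,v,p\}$, against Claim 1. So $E=Q$ and $I=\{a,x,v,p\}$. The neighborhoods required in Lemma 5 are the links found above. $\square$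

## Two paths that must cross

**Step 1: some degree-4 vertex $v\in I$ has at most one neighbor on $Q$.** In this step we show that Lemma 3 applies (or Lemma 4, the case already set aside). Label the link $(a,x,b,y)$ of $v$ so that $a,x,y\in I$; only $b$ may be on $Q$. If Lemma 3 applies to $v$ with the pair $\{x,y\}$ or with the pair $\{a,b\}$, we are done. Otherwise, condition (i) of Lemma 3 holds for both pairs by Claim 3, so condition (ii) fails for both. There are paths
$$x\,p_1\,q_1\,y\ \text{ in }G-\{v,a,b\},\qquad a\,r_1\,s_1\,b\ \text{ in }G-\{v,x,y\}.$$
They avoid $v$ and use no diagonal of $\mathrm{link}(v)$, so they lie in the closed side of $\mathrm{link}(v)$ not containing $v$. Their ends alternate on $\mathrm{link}(v)$, so they share a vertex $t$. Since the first avoids $a,b$ and the second avoids $x,y$, we have $t\in\{p_1,q_1\}\cap\{r_1,s_1\}$ and $t\notin\{v,a,b,x,y\}$. We derive a contradiction in each of the four cases.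

**Case 1: $t=p_1=r_1$.** Then $t\sim x,a$ and $t\ne v$, so $t=p$ by Fact 2. As $a,x\in I$, the vertex $p$ has degree $4$ and (4), (5) hold. Now $q_1\in N(p)\setminus\{a,x\}=\{s,q\}$. Since $q_1\sim y\not\sim s$, we get $q_1=q$ and $q\sim y$. Likewise $s_1\in\{s,q\}$ and $s_1\sim b\not\sim q$, so $s_1=s$ and $s\sim b$. By Claim 8, $Q=(y,b,s,q)$, so $y\in V(Q)$, contradicting $y\in I$.

**Case 2: $t=q_1=r_1$.** Relabel $x\leftrightarrow y$ (the link becomes $(a,y,b,x)$) and reverse the first path. The hypothesis $a,x,y\in I$ is unchanged, and we are in Case 1.

**Case 3: $t=p_1=s_1$.** If $b\in I$, then all four link vertices are in $I$; relabeling $a\leftrightarrow b$ and reversing the second path gives Case 1. So let $b\in V(Q)$. We use $p,s,q$ for the link edge $ax$, whose ends are in $I$.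

First we show that $t=s$. Consider the 4-cycle $Z=(a,x,t,r_1)$; its vertices are distinct, since $r_1\ne x$ and $t\ne a$. Here $v\notin V(Z)$, and $Z\ne\mathrm{link}(v)$ as $t\notin\mathrm{link}(v)$. Since $t=s_1\sim b$, Claim 3 gives $a\not\sim t$. If $x\not\sim r_1$, then $Z$ is chordless, so $Z=\mathrm{link}(p)=(a,x,s,q)$ by Claim 6, and comparing the second neighbor of $x$ gives $t=s$. If $x\sim r_1$, then $r_1$ is a common neighbor of $a,x$ other than $v$, so $r_1=p$ and $t\in N(p)\setminus\{a,x\}=\{s,q\}$. As $t\sim x$ and $x\not\sim q$ (Fact 4 for $p$), again $t=s$.

So $s\sim b$, and the triangle $xbs$ is facial. Let $Y=(b,s,q_1,y)$. This is a 4-cycle: $s=p_1\sim q_1\sim y\sim b\sim s$, with $q_1\ne b$ and $s\ne y$. It avoids $a,x,v$. Since $y\in I$, we have $q_1\in B$; also $s\in B$. So $V(Y)\subseteq B$, and $Y\ne Q$ as $y\in I$. The mutually adjacent vertices $a,x,v$ lie on one side of $Y$. By Claim 1 they are not in $\mathrm{inside}(Y)$, so they are on the side of $\mathrm{ext}$.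

Now look at the rotation at $b$. The faces $bsx,bxv,bvy$ show that $s,x,v,y$ are consecutive around $b$. So one of the two sectors at $b$ between $bs$ and $by$ contains exactly the edges $bx,bv$, and this sector is on the $\mathrm{ext}$ side of $Y$. Every neighbor of $b$ other than $s,x,v,y$ is reached through the other sector, so it is $q_1$ or lies in $\mathrm{inside}(Y)\subseteq I$. Hence $N(b)\subseteq B$. But $b\in V(Q)$ has a neighbor in $\mathrm{ext}$ by Fact 3, a contradiction.

**Case 4: $t=q_1=s_1$.** Relabel $x\leftrightarrow y$ and reverse the first path. The hypothesis $a,x,y\in I$ is unchanged, and we are in Case 3.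

**Step 2: every degree-4 vertex of $I$ has exactly two neighbors on $Q$.** By Claim 2 this is the only other possibility, and it leads to the gadget. Let $v\in I$ have degree $4$. By Claim 2 its two neighbors on $Q$ are adjacent, so they are consecutive on the chordless cycle $\mathrm{link}(v)$. Label them $b,y$, so that $a,x\in I$. By our assumption after Claim 7, $p\in I$ has degree $4$, so it too has exactly two neighbors on $Q$. As $a,x\in I$, these are $s,q$. By (4), $\{s,q\}\cap\{b,y\}=\emptyset$, so $V(Q)=\{b,y,s,q\}$, with $b\sim y$, $s\sim q$, and $s\not\sim y$ by (5). So $s$ and $y$ are opposite on $Q$, and $Q=(y,b,s,q)$. In particular $q\sim y$ and $s\sim b$, and by Claim 8 Lemma 5 applies.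

In every case one of Lemmas 2–5 applies, and Lemma 3 was used only under the standing assumption. This completes the induction, including the equality statement, and with it the proof of Theorem 1. So the conjecture holds, with $N=6$. $\blacksquare$
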